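# Linear elasticity in $L^p$: the planar dissipativity condition is not sufficient in three dimensions

## 1. A perturbed constant field and the operator $\Delta+\nabla\operatorname{div}$

Fix $p\in(1,\infty)$ and a real constant $k>-1$, and let $E=\Delta+k\nabla\operatorname{div}$ act on vector fields. For the moment all fields are real, smooth, nowhere zero, and periodic with respect to a rectangular lattice in $\mathbb R^m$, $m\in\{2,3\}$. Write $\langle\,\cdot\,\rangle$ for the mean over a period cell. We ask for the sign of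
$$\big\langle (Eu\cdot u)\,|u|^{p-2}\big\rangle .$$

First we make the expression symmetric. Put $\gamma=1-\frac2p\in(-1,1)$ and $v=|u|^{(p-2)/2}u$, and write $v=\rho n$ with $\rho=|v|$, $|n|=1$. Then $|u|=\rho^{2/p}$, so $u=\rho^{-\gamma}v$. Since $\frac{2(p-2)}p=2\gamma$, we also have $|u|^{p-2}u=\rho^{2\gamma}\rho^{-\gamma}v=\rho^{\gamma}v$. Differentiating,
$$\partial_i u=\rho^{-\gamma}(\partial_i v-\gamma n\,\partial_i\rho),\qquad \partial_i(\rho^\gamma v)=\rho^{\gamma}(\partial_i v+\gamma n\,\partial_i\rho).$$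
Integrate by parts over the period cell. Products of the form $(a-b)\cdot(a+b)$ appear, and we get
$$-\big\langle (Eu\cdot u)|u|^{p-2}\big\rangle=\mathcal Q_\gamma(v):=\Big\langle |\nabla v|^2+k(\operatorname{div}v)^2-\gamma^2\big(|\nabla\rho|^2+k(n\cdot\nabla\rho)^2\big)\Big\rangle, \tag{1}$$
where $|\nabla v|^2=\sum_{i,j}(\partial_iv_j)^2$. Every $v$ arises from exactly one $u$, namely $u=\rho^{-\gamma}v$.

Two cases are immediate. If $k=0$, then $\partial_i\rho=n\cdot\partial_iv$ gives $|\nabla\rho|\le|\nabla v|$, so $\mathcal Q_\gamma(v)\ge(1-\gamma^2)\langle|\nabla v|^2\rangle\ge0$ for every $p$. If $p=2$, then $\gamma=0$ and $\mathcal Q_0(v)=\langle|\nabla v|^2+k(\operatorname{div}v)^2\rangle$. Two integrations by parts give $\langle(\operatorname{div}v)^2\rangle=\langle\partial_iv_j\,\partial_jv_i\rangle\le\langle|\nabla v|^2\rangle$, so $\mathcal Q_0(v)\ge0$ because $k>-1$.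

Now take $k=1$, the plane with coordinates $(t,x_1)$, and
$$v=(1+3\delta\cos(t+x_1),\,-\delta\cos(t+x_1)),\qquad \delta \text{ small}.$$
Write $s=\sin(t+x_1)$. Then $|\nabla v|^2=\delta^2(9+1)\cdot2s^2$ has mean $10\delta^2$. Also $\operatorname{div}v=-3\delta s+\delta s=-2\delta s$, so $(\operatorname{div}v)^2$ has mean $2\delta^2$. Further, $\rho=1+3\delta\cos(t+x_1)+O(\delta^2)$ and $n=(1,0)+O(\delta)$. So $|\nabla\rho|^2=18\delta^2s^2+O(\delta^3)$ has mean $9\delta^2+O(\delta^3)$, and $(n\cdot\nabla\rho)^2=9\delta^2s^2+O(\delta^3)$ has mean $\frac92\delta^2+O(\delta^3)$. Altogether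
$$\mathcal Q_\gamma(v)=\delta^2\Big(12-\frac{27}2\gamma^2\Big)+O(\delta^3).$$
If $\gamma^2>\frac89$ (for instance if $p>18+12\sqrt2\approx 34.97$), this is negative for small $\delta\ne0$, and the mean of $(Eu\cdot u)|u|^{p-2}$ is positive. Is $\frac89$ an accident of the numbers $3$ and $-1$? Can another field, perhaps one that depends on three variables, go below it?

## 2. What plane waves see

Let coordinates in $\mathbb R^m$ be $x=(x_0,x')$, with $x_0=t$, and let $e_0$ be the first basis vector. Take $v=e_0+\delta w$ with $w$ a real periodic trigonometric polynomial field. Then $\rho=1+\delta w_0+O(\delta^2)$, $n=e_0+O(\delta)$, and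
$$\mathcal Q_\gamma(v)=\delta^2\big\langle|\nabla w|^2+k(\operatorname{div}w)^2-\gamma^2\big(|\nabla w_0|^2+k(\partial_tw_0)^2\big)\big\rangle+O(\delta^3).\tag{2}$$
For $w=a\cos(\xi\cdot x)$ with $\xi\neq0$ and $\hat\xi=\xi/|\xi|$, the coefficient of $\delta^2$ is
$$\tfrac12|\xi|^2\big[\,|a|^2+k(a\cdot\hat\xi)^2-\gamma^2(1+k\hat\xi_0^2)\,a_0^2\,\big].$$
Let $Q=I+k\,\hat\xi\otimes\hat\xi$, where $(a\otimes b)_{ij}=a_ib_j$. It is positive definite, with $Q^{-1}=I-\frac k{1+k}\hat\xi\otimes\hat\xi$. By Cauchy–Schwarz, $a_0^2\le(Qa\cdot a)(Q^{-1}e_0\cdot e_0)$, with equality for $a=Q^{-1}e_0$. Hence the bracket is nonnegative for all $a$ if and only if, with $y=\hat\xi_0^2\in[0,1]$,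
$$\gamma^2(1+ky)\Big(1-\frac{k}{1+k}y\Big)=\gamma^2\Big(1+\frac{k^2}{1+k}\,y(1-y)\Big)\le1 .$$
The worst $y$ is $\frac12$ (if $k\ne0$), with value $1+\frac{k^2}{4(1+k)}=\frac{(k+2)^2}{4(1+k)}$. Put
$$\mu=\frac k{k+2},\qquad\text{so that}\quad 1-\mu^2=\frac{4(1+k)}{(k+2)^2},\quad 1+k=\frac{1+\mu}{1-\mu}.$$
So there is a plane wave that makes the $\delta^2$ coefficient negative if and only if $\gamma^2>1-\mu^2$. For $k=1$ we have $1-\mu^2=\frac89$: the number was not an accident.

At $\gamma^2=1-\mu^2$, $k\neq 0$, the coefficient in (2) is nonnegative for every trigonometric polynomial $w$, because different frequencies, and the cosine and sine of one frequency, are orthogonal. It vanishes for waves on the cone $\xi_0^2=|\xi'|^2$ with $a$ a multiple of $Q^{-1}e_0$, that is, of $(\frac1\mu,-\xi'/\xi_0)$; for $k=1$, $\xi=(1,1)$ this is $(3,-1)$. The zero set of a nonnegative quadratic form is a linear space, so sums of such waves are zeros too. Writing each such wave through a potential, we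 see that
$$w=\big(-\tfrac1\mu\varphi_t,\ \nabla'\varphi\big),\qquad \varphi_{tt}=\Delta'\varphi, \tag{3}$$
are zeros, where $\nabla'$, $\Delta'$ act in $x'$. In the plane the cone is two lines. In space it is a circular cone with infinitely many directions. At the critical $\gamma$ the sign of $\mathcal Q_\gamma$ along these zeros is decided at higher order, and here dimension three has far more room than dimension two.

## 3. $L^p$-dissipativity, condition $(*)$, and the statements

**Definition.** Let $\Omega\subset\mathbb R^N$ be a domain and $1<p<\infty$. A linear operator $E$ defined on $D(E)\subset(L^p(\Omega))^N$ with range in $(L^p(\Omega))^N$ is *$L^p$-dissipative* if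
$$\Re\int_\Omega\langle Eu,u\rangle\,|u|^{p-2}\,dx\le0\qquad\text{for all }u\in D(E),$$
where $\langle\cdot,\cdot\rangle$ is the scalar product in $\mathbb C^N$ and $u$ is complex vector valued.

The integrand is read as $0$ where $u=0$; it is bounded by $|Eu||u|^{p-1}$. As an example, for $p=2$ and $E=\Delta$ on $(C_0^\infty(\Omega))^N$ the integral is $-\int|\nabla u|^2\le 0$.

The operator of linear elasticity is
$$Eu=\Delta u+(1-2\nu)^{-1}\nabla\operatorname{div}u,\qquad D(E)=(C_0^\infty(\Omega))^N,$$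
with the Poisson ratio $\nu$ constant, $\nu>1$ or $\nu<\frac12$. So $k=\frac1{1-2\nu}\in(-1,\infty)\setminus\{0\}$, with $k<0$ exactly when $\nu>1$, and $\mu=\frac1{3-4\nu}\in(-1,1)\setminus\{0\}$. The condition in question is
$$\left(\frac12-\frac1p\right)^2\le\frac{2(\nu-1)(2\nu-1)}{(3-4\nu)^2}.\tag{$*$}$$
The left side is $\gamma^2/4$. Four times the right side is $\frac{8(\nu-1)(2\nu-1)}{(3-4\nu)^2}=\frac{(3-4\nu)^2-1}{(3-4\nu)^2}=1-\mu^2$. Hence
$$(*)\iff\gamma^2\le1-\mu^2,$$
the condition found with plane waves.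

The problem comes from Alberto Cialdea, Vladimir Maz'ya, "Criterion for the functional dissipativity of second order differential operators with complex coefficients", arXiv:2007.03043 (2020). The known facts are these. For $N=2$, $E$ is $L^p$-dissipative if and only if $(*)$ holds. In any dimension $(*)$ is necessary. In any dimension $E$ is $L^p$-dissipative if $(1-2/p)^2\le\frac{1-2\nu}{2(1-\nu)}$ when $\nu<\frac12$, or $(1-2/p)^2\le\frac{2(1-\nu)}{1-2\nu}$ when $\nu>1$; in terms of $k$ these bounds are $\frac1{1+k}$ for $k>0$ and $1+k$ for $k<0$. Is $(*)$ sufficient for $N>2$, and in particular for $N=3$? The answer is no in both cases.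

**Theorem 1.** Let $N\ge3$, let $\Omega\subset\mathbb R^N$ be any domain, and let $\nu>1$ or $\nu<1/2$. There is $\varepsilon=\varepsilon(\nu)>0$ such that $E$ is not $L^p$-dissipative for any $p\in(1,\infty)$ with
$$\left(\frac12-\frac1p\right)^2>\frac{2(\nu-1)(2\nu-1)}{(3-4\nu)^2}-\varepsilon .$$
Hence for no $\nu$ and no $N\ge3$ (in particular $N=3$) is $(*)$ sufficient: there are $p$ satisfying $(*)$, even with strict inequality, for which $E$ is not $L^p$-dissipative. The fields that show this are real valued.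

In the positive direction there are sufficient conditions in all dimensions.

**Theorem 2.** Let $N\ge2$, let $\eta\in(-1,1)$ satisfy $d:=1-\eta+N(k+\eta)>0$, and put $\alpha=\frac1{1-\eta^2}$, $\theta=\frac{\eta}{1-\eta^2}-\frac{k+\eta}{(1-\eta)d}$. If $\gamma^2(1+ky)(\alpha+\theta y)\le1$ for all $y\in[0,1]$, then $E$ is $L^p$-dissipative (complex-valued $u$, any domain $\Omega\subset\mathbb R^N$). In particular $E$ is $L^p$-dissipative

* (a) if $|k|<1$ and $(1-2/p)^2\le1-k^2$; for $\nu>1$ this reads $(1-2/p)^2\le\frac{4\nu(\nu-1)}{(2\nu-1)^2}$;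
* (b) if $k>0$ and $(1-2/p)^2\le\frac{1+Nk}{(1+k)(1+(N-1)k)}=\frac{(1-2\nu)(N+1-2\nu)}{2(1-\nu)(N-2\nu)}$.

Both (a), for $k<0$, and (b) strictly improve the bounds recalled above: $1-k^2=(1-k)(1+k)>1+k$ for $k<0$, and $\frac{1+Nk}{1+(N-1)k}>1$ for $k>0$.

## 4. From periodic fields to test functions on any domain

**Lemma 1.** Let $m\in\{2,3\}$ and $N\ge m$. Let $v:\mathbb R^m\to\mathbb R^m\setminus\{0\}$ be smooth and periodic with respect to a rectangular lattice. If $\mathcal Q_\gamma(v)<0$, then $E$ is not $L^p$-dissipative on any domain $\Omega\subset\mathbb R^N$.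

*Proof.* The purpose is to cut off a periodic field at a large scale $L$, so that the cutoff costs only $O(L^{-1})$, and then to shrink it into $\Omega$.

Let $u_0=\rho^{-\gamma}v$. By (1), $\langle(Eu_0\cdot u_0)|u_0|^{p-2}\rangle=-\mathcal Q_\gamma(v)>0$. Regard $u_0$ as a map $\mathbb R^N\to\mathbb R^N$ that depends only on the first $m$ variables and has its values in $\mathbb R^m\times\{0\}$; then $Eu_0$ is unchanged, extended by zero components. Take $0\le\zeta\in C_0^\infty(\mathbb R^N)$, $\zeta\not\equiv0$, and put $\zeta_L(x)=\zeta(x/L)$, $u=\zeta_Lu_0$. Every term of $E(\zeta_Lu_0)-\zeta_LEu_0$ contains a derivative of $\zeta_L$, so the difference is $O(L^{-1})$ uniformly. The factor $\zeta_L^{p-1}$ is bounded because $p>1$, and $|u_0|$ is bounded above and away from zero. Hence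
$$(Eu\cdot u)|u|^{p-2}=\zeta_L^{p-1}|u_0|^{p-2}E(\zeta_Lu_0)\cdot u_0=\zeta_L^{p}F+O(L^{-1}),\qquad F=(Eu_0\cdot u_0)|u_0|^{p-2},$$
supported in a set of volume $O(L^N)$. Therefore
$$L^{-N}\int(Eu\cdot u)|u|^{p-2}\,dx=\int\zeta(z)^pF(Lz)\,dz+O(L^{-1}).$$
Here $F$ is continuous and periodic (choose any periods in the extra variables). Divide $\mathbb R^N$ into cells whose sides are the periods divided by $L$. On each cell $F(L\,\cdot)$ has mean $\langle F\rangle$ and the uniformly continuous function $\zeta^p$ oscillates by $o(1)$, while the cells that meet the support have bounded total volume. So the right side tends to $\langle F\rangle\int\zeta^p>0$, and $\int(Eu\cdot u)|u|^{p-2}>0$ for some large $L$.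

Replacing $u$ by $u(\lambda(x-x_0))$ multiplies the integral by $\lambda^{2-N}$. With $x_0\in\Omega$ and $\lambda$ large this function lies in $(C_0^\infty(\Omega))^N$. $\square$

With the plane waves of Section 2 this gives the necessity of $(*)$ for every $N\ge2$. To go below the threshold we must understand $\mathcal Q_\gamma$ at $\gamma^2=1-\mu^2$.

## 5. Completing the square, and the curvature term that remains

A natural attempt to *prove* sufficiency is to write $\mathcal Q_\gamma(v)$ at $\gamma^2=1-\mu^2$ as a mean of squares. One is free to add an expression of mean zero.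

**Definition.** A *null Lagrangian* is here a quadratic expression in $\nabla v$ whose mean vanishes for every smooth periodic $v$.

We use
$$(\operatorname{div}v)^2-\partial_iv_j\,\partial_jv_i=\partial_i\big(v_i\partial_jv_j-v_j\partial_jv_i\big),$$
with summation over repeated indices; expand the right side, and the second derivatives cancel. For $m=2$ it is $2\det\nabla v$. For example, $v=(\sin x_1,\sin t)$ gives $-2\cos t\cos x_1$, which has mean zero.

Let $v=\rho n$ be smooth, periodic and nonvanishing on $\mathbb R^m$. Put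
$$P=\nabla\log\rho,\quad B_{ij}=\partial_in_j,\quad H=\operatorname{tr}B=\operatorname{div}n,\quad K=\tfrac12\big(H^2-\operatorname{tr}B^2\big),$$
$$\kappa_i=n_jB_{ji},\quad B'=B-n\otimes\kappa,\quad P_n=P\cdot n,\quad P_\tau=P-P_nn .$$
As an example, away from the origin of $\mathbb R^3$ the field $n=x/|x|$ has $B=\frac1{|x|}(I-n\otimes n)$, $H=\frac2{|x|}$, $K=\frac1{|x|^2}$, the Gauss curvature of the sphere through $x$.

**Lemma 2.** For $\gamma^2=1-\mu^2$,
$$\mathcal Q_\gamma(v)=\Big\langle\rho^2\Big[\,|\mu P_\tau+\kappa|^2+(1+k)(\mu P_n+H)^2+\tfrac12|B'-B'^T|^2-2(1+\mu)K\Big]\Big\rangle .\tag{4}$$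

*Proof.* **Step 1: split $B$ along $n$.** Since $|n|=1$, $B_{ij}n_j=0$, and so $\kappa\cdot n=0$. Hence $B'n=0$. Also $n_iB'_{ij}=\kappa_j-\kappa_j=0$. These relations remove the cross terms below:
$$|B|^2=|B'|^2+|\kappa|^2,\qquad\operatorname{tr}B^2=\operatorname{tr}B'^2 .$$
Since $|B'-B'^T|^2=2|B'|^2-2\operatorname{tr}B'^2$ and $\operatorname{tr}B^2=H^2-2K$,
$$|B|^2=|\kappa|^2+\tfrac12|B'-B'^T|^2+H^2-2K. \tag{5}$$

**Step 2: write the density in these terms.** We have $\partial_iv_j=\rho(P_in_j+B_{ij})$. Because $B_{ij}n_j=0$, $|\nabla v|^2=\rho^2(|P|^2+|B|^2)$. Moreover $\operatorname{div}v=\rho(P_n+H)$, $|\nabla\rho|^2=\rho^2|P|^2$ and $n\cdot\nabla\rho=\rho P_n$. With $1-\gamma^2=\mu^2$ the density in (1), divided by $\rho^2$, is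
$$\mu^2(|P|^2+kP_n^2)+2kP_nH+kH^2+|B|^2 .$$

**Step 3: subtract $\mu$ times the null Lagrangian.** Its density divided by $\rho^2$ is
$$(P_n+H)^2-(P_in_j+B_{ij})(P_jn_i+B_{ji})=2P_nH-2P\cdot\kappa+2K .$$
After the subtraction, and with (5), the density divided by $\rho^2$ is
$$\mu^2|P|^2+2\mu P\cdot\kappa+|\kappa|^2+k\mu^2P_n^2+2(k-\mu)P_nH+(1+k)H^2+\tfrac12|B'-B'^T|^2-2(1+\mu)K .$$
The first three terms are $|\mu P+\kappa|^2=\mu^2P_n^2+|\mu P_\tau+\kappa|^2$. Since $k=\mu(k+2)$, we have $k-\mu=\mu(1+k)$, so the terms in $P_n$ and $H$ combine to $(1+k)(\mu P_n+H)^2$. $\square$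

For $m=2$ the attempt succeeds for such fields: $K=\det B=0$ because $Bn=0$, and $\mathcal Q_\gamma(v)$ is a mean of squares. For $m=3$ it stops at one term, $-2(1+\mu)\rho^2K$. The curvature $K$ may have either sign. It is itself a null Lagrangian in $n$, so $\langle K\rangle=0$, but it enters with the weight $\rho^2$.

So we change sides: make the three squares vanish or nearly so, and let the weighted curvature decide.

## 6. Fields whose direction is a normalized gradient

From now on $m=3$, with coordinates $(t,x_1,x_2)$, $t=x_0$, $x'=(x_1,x_2)$. Let $\Phi=t+\psi$ with $\psi$ smooth and periodic and $\partial_t\Phi>0$. Put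
$$l=\log|\nabla\Phi|,\quad q=\nabla l,\quad q_n=q\cdot n,\quad n=\frac{\nabla\Phi}{|\nabla\Phi|},\quad \rho=e^{-l/\mu},\quad v=\rho n,\quad\beta=-\frac2\mu,\quad G=H-q_n .$$
Then $v$ is smooth, periodic and nonvanishing, and $\rho^2=e^{\beta l}$.

**Lemma 3.** For $\gamma^2=1-\mu^2$,
$$\mathcal Q_\gamma(v)=\big\langle e^{\beta l}\big[(1+k)G^2-2(1+\mu)K\big]\big\rangle. \tag{6}$$

*Proof.* We check that two of the squares in (4) vanish. Write $\Phi_i,\Phi_{ij}$ for derivatives. From $n_j=e^{-l}\Phi_j$ we get $B_{ij}=e^{-l}\Phi_{ij}-q_in_j$. Now $B_{ij}n_j=0$ gives $q_i=e^{-l}\Phi_{ij}n_j$. Hence $\kappa_i=n_jB_{ji}=e^{-l}\Phi_{ij}n_j-q_nn_i=q_i-q_nn_i$, the tangential part of $q$. Since $\Phi_{ij}$ is symmetric,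
$$B-B^T=n\otimes q-q\otimes n=n\otimes\kappa-\kappa\otimes n,$$
so $B'=B-n\otimes\kappa$ is symmetric. Finally $P=-q/\mu$, so $\mu P_\tau+\kappa=0$ and $\mu P_n+H=H-q_n=G$. $\square$

The remaining square can be written through $\Phi$. From $H=\operatorname{div}(e^{-l}\nabla\Phi)=e^{-l}\Delta\Phi-q_n$ and $q_n=e^{-l}\Phi_{ij}n_in_j$,
$$G=e^{-l}\Delta\Phi-2q_n=e^{-3l}\big(|\nabla\Phi|^2\Delta\Phi-2\Phi_i\Phi_j\Phi_{ij}\big).\tag{7}$$
For $\Phi=t+\delta\varphi+\dots$ the first-order part of $G$ is $\Delta\varphi-2\varphi_{tt}=\Delta'\varphi-\varphi_{tt}$. It vanishes exactly for the wave equation in (3). To first order, $v=e_0+\delta(-\frac1\mu\varphi_t,\nabla'\varphi)$, so these fields continue the zeros of Section 2 nonlinearly.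

## 7. Two vanishing curvature integrals

We need $\langle e^{\beta l}K\rangle$. Two exponents can be evaluated exactly.

**Lemma 4.** $\langle K\rangle=0$ and $\langle e^lK\rangle=0$. Moreover
$$K=\frac1{n_0}\,n\cdot(\nabla n_1\times\nabla n_2).\tag{8}$$

*Proof.* **Step 1: the unweighted mean.** $K=\frac12\big((\operatorname{div}n)^2-\partial_in_j\partial_jn_i\big)=\frac12\partial_i(n_i\partial_jn_j-n_j\partial_jn_i)$, so $\langle K\rangle=0$.

**Step 2: formula (8).** Here we use that $Bn=0$. For a $3\times3$ matrix, $K=\operatorname{tr}\operatorname{adj}B$ (the sum of the principal $2\times2$ minors), and $B\operatorname{adj}B=(\det B)I=0$. If $\operatorname{rank}B=2$, the kernel of $B$ is spanned by $n$, so the columns of $\operatorname{adj}B$ are multiples of $n$. If $\operatorname{rank}B\le1$, then $\operatorname{adj}B=0$. In all cases $\operatorname{adj}B=n\,c^T$ for some vector $c$, and $K=n\cdot c$. The columns of $B$ are $\nabla n_0,\nabla n_1,\nabla n_2$, so the $0$-th row of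 $\operatorname{adj}B$ is $\nabla n_1\times\nabla n_2$; this row equals $n_0c$. Since $n_0=\Phi_t/|\nabla\Phi|>0$, (8) follows.

**Step 3: the weighted mean.** The purpose is to write $e^lK$ as $\nabla\Phi$ times a curl. By (8) and $e^ln=\nabla\Phi$, $e^lK=\nabla\Phi\cdot\frac1{n_0}(\nabla n_1\times\nabla n_2)$. Let $R=n_1^2+n_2^2=1-n_0^2<1$, $f(R)=\frac1{1+\sqrt{1-R}}=\frac1{1+n_0}$ and
$$\Theta=f(R)\,(n_1\nabla n_2-n_2\nabla n_1),$$
a smooth periodic field. Since $\nabla f(R)=2f'(R)(n_1\nabla n_1+n_2\nabla n_2)$,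
$$\operatorname{curl}\Theta=\big(2f'(R)(n_1^2+n_2^2)+2f(R)\big)\nabla n_1\times\nabla n_2=2(Rf)'\,\nabla n_1\times\nabla n_2 .$$
Now $Rf=\frac{R}{1+\sqrt{1-R}}=1-\sqrt{1-R}$, so $2(Rf)'=\frac1{\sqrt{1-R}}=\frac1{n_0}$. Hence $e^lK=(e_0+\nabla\psi)\cdot\operatorname{curl}\Theta=e_0\cdot\operatorname{curl}\Theta+\operatorname{div}(\psi\operatorname{curl}\Theta)$, whose mean is $0$ by periodicity. $\square$

## 8. The expansion to fourth order

Let $\Phi=t+\delta\varphi+\delta^2\varphi_2$, where $\varphi,\varphi_2$ are real periodic trigonometric polynomials (with a common rectangular period lattice) and $\varphi_{tt}=\Delta'\varphi$. Write $\Box=\partial_t^2-\Delta'$ and let $D'^2$ be the Hessian in $x'$. For small $|\delta|$ we have $\Phi_t>0$, all quantities are smooth in $(x,\delta)$ and periodic in $x$, and all $O$-terms are uniform.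

**Step 1: expand $G$.** The purpose is to see that $G^2$ costs only $\delta^4$. In the bracket of (7) the first-order term is $\Delta'\varphi-\varphi_{tt}=0$. The second-order term is
$$\Delta\varphi_2+2\varphi_t\Delta\varphi-2\varphi_{2,tt}-4\big(\varphi_t\varphi_{tt}+\nabla'\varphi\cdot\nabla'\varphi_t\big).$$
Here $\Delta\varphi=\varphi_{tt}+\Delta'\varphi=2\varphi_{tt}$, so $2\varphi_t\Delta\varphi$ cancels $-4\varphi_t\varphi_{tt}$. Since $e^{-3l}=1+O(\delta)$,
$$G=\delta^2G_2+O(\delta^3),\qquad G_2=-\Box\varphi_2-4\nabla'\varphi\cdot\nabla'\varphi_t.\tag{9}$$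

**Step 2: expand the curvature mean.** The purpose is to show that $\langle e^{\beta l}K\rangle$ also starts at order $\delta^4$, and to find its sign. We have $l=\delta\varphi_t+O(\delta^2)$, $n=e_0+O(\delta)$ and $n_a=\delta\,\partial_a\varphi+O(\delta^2)$ for $a=1,2$. By (8),
$$K=\delta^2\,e_0\cdot(\nabla\partial_1\varphi\times\nabla\partial_2\varphi)+O(\delta^3)=\delta^2\det D'^2\varphi+O(\delta^3).$$
For each fixed $b\in\mathbb R$, since $\langle K\rangle=0$,
$$\langle e^{bl}K\rangle=b\langle lK\rangle+\tfrac12b^2\langle l^2K\rangle+O(\delta^5).$$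
At $b=1$ the left side is $0$ by Lemma 4, so $\langle lK\rangle=-\frac12\langle l^2K\rangle+O(\delta^5)$. Consequently
$$\langle e^{bl}K\rangle=\tfrac12b(b-1)\langle l^2K\rangle+O(\delta^5)=\tfrac12b(b-1)\,c\,\delta^4+O(\delta^5),\qquad c:=\langle\varphi_t^2\det D'^2\varphi\rangle.$$
Up to $O(\delta^5)$ this is a quadratic in $b$ with zeros $0$ and $1$. Our exponent $b=\beta=-\frac2\mu$ satisfies $|\beta|>2$ and lies outside $[0,1]$:
$$\beta(\beta-1)=\frac2\mu\Big(\frac2\mu+1\Big)=\frac{2(2+\mu)}{\mu^2}>0 .$$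

**Step 3: combine.** By (6), for $\gamma^2=1-\mu^2$,
$$\mathcal Q_\gamma(v)=\delta^4\mathcal E+O(\delta^5),\qquad\mathcal E=(1+k)\langle G_2^2\rangle-(1+\mu)\frac{2(2+\mu)}{\mu^2}\,c.\tag{10}$$
It remains to find $\varphi,\varphi_2$ with $\mathcal E<0$, that is, with $c>0$ large compared with $\langle G_2^2\rangle$.

## 9. Two crossed waves: an explicit field for $\nu=0$

A single wave $\varphi=\cos t\cos x_1$ gives nothing, since $\det D'^2\varphi=0$ and so $c=0$. Take two crossed ones,
$$\varphi=\cos t\,(\cos x_1+\cos x_2),\qquad\varphi_{tt}=\Delta'\varphi=-\varphi.$$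
Then $\det D'^2\varphi=\cos^2t\cos x_1\cos x_2$ and $\varphi_t^2=\sin^2t(\cos x_1+\cos x_2)^2$. Only the cross term of the square contributes to the mean:
$$c=\langle\sin^2t\cos^2t\rangle\cdot2\langle\cos^2x_1\cos^2x_2\rangle=\tfrac18\cdot\tfrac12=\tfrac1{16}.$$
Next,
$$-4\nabla'\varphi\cdot\nabla'\varphi_t=2\sin2t\,(\sin^2x_1+\sin^2x_2)=2\sin2t-\sin2t\,(\cos2x_1+\cos2x_2).$$
Since $\Box\sin2t=-4\sin2t$, the choice $\varphi_2=-\frac12\sin2t$ gives $\Box\varphi_2=2\sin2t$, which removes the first part. The second part satisfies $\Box(\sin2t\cos2x_a)=0$, so no trigonometric polynomial $\varphi_2$ removes it: a function $\Box\varphi_2$ has no Fourier component at such a frequency. Thus $G_2=-\sin2t(\cos2x_1+\cos2x_2)$ and $\langle G_2^2\rangle=\frac12$.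

For $\nu=0$ we have $k=1$, $\mu=\frac13$, and
$$\mathcal E=2\cdot\frac12-\frac43\cdot\frac{2\cdot\frac73}{\frac19}\cdot\frac1{16}=1-\frac72=-\frac52<0 .$$
So with
$$\Phi=t+\delta\cos t(\cos x_1+\cos x_2)-\tfrac{\delta^2}2\sin2t,\qquad v=|\nabla\Phi|^{-3}\frac{\nabla\Phi}{|\nabla\Phi|},$$
and $\delta>0$ small, $\mathcal Q_\gamma(v)<0$ already at $\gamma^2=\frac89$. This refutes sufficiency for $\nu=0$.

For general $\mu$ the two waves give $\mathcal E=(1+\mu)\big[\frac1{2(1-\mu)}-\frac{2+\mu}{8\mu^2}\big]$. This is negative if and only if $4\mu^2<(1-\mu)(2+\mu)$, i.e. $5\mu^2+\mu-2<0$. It fails, for example, at $\mu=\frac9{10}$ ($\nu=\frac{17}{36}$). To reach every $\nu$ we use more waves: the unremovable cost comes from each wave with itself and will grow like the number $M$ of waves, while the gain $c$ comes from pairs and will grow like $M^2$.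

## 10. Many waves, all $\nu$: proof of Theorem 1

**Step 1: choose directions.** We need many rational directions (for periodicity), no two parallel, with many pairs far from parallel. Let $M\ge2$ be even. Choose $M/2$ distinct unit vectors in $\mathbb Q^2$ with polar angles in $(0,\pi/8)$, for instance $\big(\frac{1-r^2}{1+r^2},\frac{2r}{1+r^2}\big)$ with small rational $r>0$, and add their rotations by $\pi/2$. This gives $\omega_1,\dots,\omega_M\in\mathbb Q^2$ with $|\omega_j|=1$. Their angles are distinct and lie in $(0,\pi)$, so $\omega_i\ne\pm\omega_j$ for $i\ne j$. For each of the $M^2/4$ pairs from different groups the angle between the vectors differs from $\pi/2$ by less than $\pi/8$, so $(\omega_i\times\omega_j)^2\ge\cos^2(\pi/8)\ge\frac12$. Hence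
$$S:=\sum_{i<j}(\omega_i\times\omega_j)^2\ge\frac{M^2}8 .\tag{11}$$
Put $C_j=\cos(\omega_j\cdot x')$, $f=\sum_jC_j$, $\varphi=\cos t\,f(x')$. Then $\varphi$ is periodic and $\varphi_{tt}=\Delta'\varphi=-\varphi$.

**Step 2: compute the gain $c$.** Since $D'^2f=-\sum_jC_j\,\omega_j\omega_j^T$ is a $2\times2$ matrix, Cauchy–Binet gives
$$\det D'^2f=\sum_{i<j}C_iC_j(\omega_i\times\omega_j)^2 ,\qquad\text{and}\qquad f^2=\sum_mC_m^2+2\sum_{m<r}C_mC_r.$$
Fix $i<j$. Because $\omega_i\ne\pm\omega_j$ are unit vectors, $0<|\pm\omega_i\pm\omega_j|<2$. We evaluate the means that occur in $\langle f^2C_iC_j\rangle$.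

* $\langle C_iC_jC_m^2\rangle=0$: the frequencies of $C_m^2$ are $0$ and $\pm2\omega_m$, and $\pm\omega_i\pm\omega_j$ is none of these.
* $\langle C_iC_jC_mC_r\rangle=0$ for $m<r$, $\{m,r\}\ne\{i,j\}$. A nonzero mean would require signs with $\epsilon_1\omega_i+\epsilon_2\omega_j=-\epsilon_3\omega_m-\epsilon_4\omega_r$. Two unit vectors in the plane with a given nonzero sum are determined as an unordered pair (they are mirror images in the line of the sum). So this would force $\{i,j\}=\{m,r\}$.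
* $\langle C_i^2C_j^2\rangle=\frac14\langle(1+\cos(2\omega_i\cdot x'))(1+\cos(2\omega_j\cdot x'))\rangle=\frac14$.

Hence $\langle f^2C_iC_j\rangle=2\cdot\frac14=\frac12$ and $\langle f^2\det D'^2f\rangle=\frac12S$. As $\varphi_t^2\det D'^2\varphi=\sin^2t\cos^2t\,f^2\det D'^2f$ and $\langle\sin^2t\cos^2t\rangle=\frac18$,
$$c=\frac S{16}.$$

**Step 3: choose $\varphi_2$ to reduce the cost.** We have $4\nabla'\varphi\cdot\nabla'\varphi_t=-2\sin2t\,|\nabla'f|^2$ and
$$|\nabla'f|^2=\frac M2-\frac12\sum_j\cos(2\omega_j\cdot x')+R,$$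
$$R=\sum_{i<j}(\omega_i\cdot\omega_j)\big[\cos((\omega_i-\omega_j)\cdot x')-\cos((\omega_i+\omega_j)\cdot x')\big].$$
Now $\Box\big(\sin2t\cos(\zeta\cdot x')\big)=(|\zeta|^2-4)\sin2t\cos(\zeta\cdot x')$, and every frequency in $\frac M2+R$ satisfies $|\zeta|<2$. So there is a trigonometric polynomial $\varphi_2$, with the same periods as $\varphi$, such that $\Box\varphi_2=2\sin2t\,(\frac M2+R)$. With it, (9) becomes
$$G_2=-\sin2t\sum_j\cos(2\omega_j\cdot x'),\qquad\langle G_2^2\rangle=\frac12\cdot\frac M2=\frac M4 ,$$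
since the frequencies $2\omega_j$ are distinct up to sign.

This correction is needed for the method to reach all $\mu$. With $\varphi_2=0$ one has $\langle G_2^2\rangle=2\langle|\nabla'f|^4\rangle\ge2\langle|\nabla'f|^2\rangle^2=\frac{M^2}2$. As $S\le\frac{M^2}2$, (10) gives $\mathcal E\ge(1+\mu)M^2\big[\frac1{2(1-\mu)}-\frac{2+\mu}{16\mu^2}\big]$. For $\mu=\frac12$ this bracket is $1-\frac58>0$, whatever $M$ is.

**Step 4: the sign of $\mathcal E$.** By (10), $1+k=\frac{1+\mu}{1-\mu}$ and (11),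
$$\mathcal E=(1+\mu)\Big[\frac M{4(1-\mu)}-\frac{(2+\mu)S}{8\mu^2}\Big]\le(1+\mu)\frac M4\Big[\frac1{1-\mu}-\frac{(2+\mu)M}{16\mu^2}\Big],$$
which is negative as soon as $M>\frac{16\mu^2}{(1-\mu)(2+\mu)}$. Fix such an even $M$, and then $\delta>0$ so small that $\mathcal Q_\gamma(v)<0$ at $\gamma^2=1-\mu^2$. The field $v$ depends only on $\nu$.

**Step 5: move below the threshold.** The purpose is to gain the strict inequality. The field $v$ does not involve $\gamma$, so $\mathcal Q_\gamma(v)=X-\gamma^2Y$ with $X,Y$ independent of $\gamma$, and $Y=\langle|\nabla\rho|^2+k(n\cdot\nabla\rho)^2\rangle\ge0$ because $k>-1$. So $\mathcal Q_\gamma(v)$ is continuous and nonincreasing in $\gamma^2$, and negative at $1-\mu^2$. Hence there is $\varepsilon=\varepsilon(\nu)>0$ with $\mathcal Q_\gamma(v)<0$ whenever $\gamma^2>1-\mu^2-4\varepsilon$. Since $\gamma^2=4\left(\frac12-\frac1p\right)^2$ and $1-\mu^2=4\cdot\frac{2(\nu-1)(2\nu-1)}{(3-4\nu)^2}$, this is the range in Theorem 1. Lemma 1 with $m=3$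 shows that $E$ is not $L^p$-dissipative for such $p$, for every $N\ge3$ and every domain $\Omega\subset\mathbb R^N$. Finally $0<1-\mu^2<1$ and $\gamma$ runs over $(-1,1)$ as $p$ runs over $(1,\infty)$. So the range contains $p$ with equality in $(*)$ and $p$ with strict inequality in $(*)$. Theorem 1 is proved. $\blacksquare$

## 11. A pointwise inequality and the proof of Theorem 2

Now $u$ is complex valued, may vanish, and $N\ge2$ is arbitrary. The plan is to regularize $|u|^{p-2}$, add a multiple $\eta$ of the null Lagrangian, and bound what results pointwise from below by Cauchy–Schwarz.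

**Step 1: regularize and symmetrize.** The purpose is an analogue of (1) without division by $|u|$. Let $u\in(C_0^\infty(\Omega))^N$, $\epsilon>0$, $g_\epsilon=(|u|^2+\epsilon^2)^{1/2}$, $\mathcal G=g_\epsilon^{(p-2)/2}$ and $v=\mathcal Gu\in(C_0^\infty(\Omega))^N$. Let (reusing the letter $B$)
$$B_{ij}=\partial_iu_j,\quad A_{ij}=\partial_iv_j,\quad\tau=\frac{|u|^2}{|u|^2+\epsilon^2}\in[0,1),\quad\sigma=\tfrac12(p-2)\tau>-\tfrac12 .$$
Let $e=u/|u|$ where $u\ne0$, and let $e$ be any unit vector where $u=0$. Put $h_i=\Re\sum_jB_{ij}\bar e_j$, a real vector. Since $\partial_ig_\epsilon=|u|h_i/g_\epsilon$, we have $u_j\partial_i\mathcal G=\mathcal G\,\sigma h_ie_j$ (both sides vanish where $u=0$). Therefore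
$$A=\mathcal G(B+\sigma h\otimes e),\qquad\partial_i(\mathcal G^2u_j)=\mathcal G^2(B_{ij}+2\sigma h_ie_j).$$
Let $g_i:=\Re\sum_jA_{ij}\bar e_j=\mathcal G(1+\sigma)h_i$, again real, and $s=\frac\sigma{1+\sigma}$. Then $\mathcal G\sigma h=sg$, so
$$\mathcal GB=A-s\,g\otimes e,\qquad\mathcal G^{-1}\nabla(\mathcal G^2u)=A+s\,g\otimes e .$$
Write $e\cdot g=\sum_je_jg_j$. Integrating by parts,
$$-\Re\int\langle Eu,u\rangle\mathcal G^2=\Re\int\Big(\langle\nabla u,\nabla(\mathcal G^2u)\rangle+k\operatorname{div}u\,\overline{\operatorname{div}(\mathcal G^2u)}\Big).$$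
Insert the two formulas. The cross terms have the form $z-\bar z$ and no real part, so
$$-\Re\int\langle Eu,u\rangle\mathcal G^2=\int\Big(|A|^2+k|\operatorname{tr}A|^2-s^2\big(|g|^2+k|e\cdot g|^2\big)\Big).\tag{12}$$

**Step 2: reduce to a pointwise inequality.** As a function of $\tau\in[0,1]$, $\sigma$ is monotone, and $s$ is increasing in $\sigma$. So $s$ runs monotonically from $0$ at $\tau=0$ to $\frac{(p-2)/2}{p/2}=\gamma$ at $\tau=1$, and $s^2\le\gamma^2$. Also $|g|^2+k|e\cdot g|^2\ge0$, since $|e\cdot g|\le|g|$ and $k>-1$. Two integrations by parts give $\int\big(|\operatorname{div}v|^2-\Re\sum_{i,j}\partial_iv_j\overline{\partial_jv_i}\big)=0$, and we add $\eta$ times this to (12). Hence the right side of (12) is nonnegative if, pointwise,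
$$P_0(A):=|A|^2+(k+\eta)|\operatorname{tr}A|^2-\eta\,\Re\sum_{i,j}A_{ij}\overline{A_{ji}}\ \ge\ \gamma^2\big(|g|^2+k|e\cdot g|^2\big).\tag{13}$$

**Step 3: remove the regularization.** Granting (13), $\Re\int\langle Eu,u\rangle g_\epsilon^{p-2}\le0$ for every $\epsilon>0$. Let $\epsilon\to0$. The integrands vanish where $u=0$ and converge to $\Re\langle Eu,u\rangle|u|^{p-2}$ elsewhere. For $p<2$ they are bounded by $|Eu||u|^{p-1}$. For $p\ge2$ they are bounded uniformly in $\epsilon\le1$. They all have support in that of $u$. Dominated convergence gives $\Re\int\langle Eu,u\rangle|u|^{p-2}\le0$.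

**Step 4: diagonalize $P_0$.** Write $A=S+W+\frac{\operatorname{tr}A}NI$ with $S$ symmetric and trace-free and $W$ antisymmetric, both complex. The three parts are orthogonal for $\langle A,X\rangle=\sum A_{ij}\overline{X_{ij}}$, and transposition only changes the sign of $W$. So $\sum A_{ij}\overline{A_{ji}}=|S|^2-|W|^2+\frac1N|\operatorname{tr}A|^2$ and
$$P_0(A)=(1-\eta)|S|^2+(1+\eta)|W|^2+\frac dN|\operatorname{tr}A|^2,\qquad d=1-\eta+N(k+\eta).$$
This is positive definite by the hypotheses on $\eta$.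

**Step 5: prove (13).** The idea is that $|g|^2$ is a linear functional of $A$, paired with $X=g\otimes e$: indeed $\Re\langle A,X\rangle=\sum_ig_i\,\Re\sum_jA_{ij}\bar e_j=|g|^2$. Since $g$ is real and $|e|=1$, the parts of $X$ satisfy $\operatorname{tr}X=e\cdot g$ and
$$|W_X|^2=\tfrac14\sum_{i,j}|g_ie_j-g_je_i|^2=\tfrac12\big(|g|^2-|e\cdot g|^2\big),\qquad|S_X|^2=\tfrac12\big(|g|^2+|e\cdot g|^2\big)-\tfrac1N|e\cdot g|^2 .$$
Cauchy–Schwarz, with the weights of Step 4, applied to $|g|^2=\Re\big(\langle S,S_X\rangle+\langle W,W_X\rangle+\frac1N\operatorname{tr}A\,\overline{\operatorname{tr}X}\big)$ gives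
$$|g|^4\le P_0(A)\Big(\frac{|S_X|^2}{1-\eta}+\frac{|W_X|^2}{1+\eta}+\frac{|\operatorname{tr}X|^2}{Nd}\Big)=P_0(A)\big(\alpha|g|^2+\theta|e\cdot g|^2\big).$$
Indeed the coefficient of $|g|^2$ is $\frac1{2(1-\eta)}+\frac1{2(1+\eta)}=\frac1{1-\eta^2}=\alpha$. The coefficient of $|e\cdot g|^2$ is
$$\frac\eta{1-\eta^2}-\frac1{N(1-\eta)}+\frac1{Nd}=\frac\eta{1-\eta^2}+\frac{(1-\eta)-d}{N(1-\eta)d}=\frac\eta{1-\eta^2}-\frac{k+\eta}{(1-\eta)d}=\theta .$$
If $g\ne0$, put $y=|e\cdot g|^2/|g|^2\in[0,1]$. Then $\alpha+\theta y>0$, because $X\ne0$ and the weights are positive. The hypothesis of Theorem 2 gives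
$$P_0(A)\ge\frac{|g|^2}{\alpha+\theta y}\ge\gamma^2(1+ky)|g|^2=\gamma^2\big(|g|^2+k|e\cdot g|^2\big).$$
If $g=0$, (13) says $P_0(A)\ge0$. This proves (13) and the general part of Theorem 2.

**Step 6: two choices of $\eta$.** For (a), let $|k|<1$ and $\eta=-k$. Then $d=1+k>0$, $\alpha=\frac1{1-k^2}$, $\theta=\frac{-k}{1-k^2}$, and
$$(1+ky)(\alpha+\theta y)=\frac{1-k^2y^2}{1-k^2}\le\frac1{1-k^2},$$
so $\gamma^2\le1-k^2$ suffices. For $\nu>1$ we have $|k|=\frac1{2\nu-1}<1$ and $1-k^2=\frac{(2\nu-1)^2-1}{(2\nu-1)^2}=\frac{4\nu(\nu-1)}{(2\nu-1)^2}$.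

For (b), let $k>0$ and $\eta=0$. Then $d=1+Nk$, $\alpha=1$, $\theta=-\frac k{1+Nk}$. The concave quadratic $(1+ky)\big(1-\frac{ky}{1+Nk}\big)$ has zeros $-\frac1k$ and $\frac1k+N$, hence its vertex at $y=\frac N2\ge1$. Its maximum on $[0,1]$ is at $y=1$, with value $\frac{(1+k)(1+(N-1)k)}{1+Nk}$. So $\gamma^2\le\frac{1+Nk}{(1+k)(1+(N-1)k)}$ suffices, and substituting $k=\frac1{1-2\nu}$ gives the form with $\nu$. $\blacksquare$

For $N\ge3$ and $0<|k|<1$ the two theorems leave a gap. Dissipativity holds when $1-(1-2/p)^2\ge k^2$, and it fails when $1-(1-2/p)^2<\frac{k^2}{(k+2)^2}+4\varepsilon(\nu)$, with $\varepsilon(\nu)>0$ from Theorem 1. For $k>0$ part (b) can be used as well. The exact threshold for $N\ge3$ is not determined here.
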